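# Integral homology of the random complex $X(n,p_1,p_2,\dots)$

## 1. Connectivity of $G(n,p)$, adding one vertex at a time

We begin with a statement about graphs, proved in a way that will survive the passage to higher dimensions. "W.h.p." means with probability tending to $1$ as $n\to\infty$.

**Proposition 0.** Let $p=n^{-\alpha}$ with $0\le\alpha<1$. Then w.h.p. the Erdős–Rényi graph $G(n,p)$ is connected.

**Proof.** Write $X$ for the graph and $X[W]$ for the subgraph induced on $W$. Take $n\ge 8$ and split $[n]=V_1\sqcup V_2\sqcup V_3$ into parts of size at least $\lfloor n/3\rfloor\ge (n-2)/3\ge n/4$. Put $U=V_1\sqcup V_2$. A given vertex outside $V_2$ has no neighbor in $V_2$ with probability $(1-p)^{|V_2|}\le e^{-np/4}$. So, except with probability at most $ne^{-np/4}\to0$ (note $np=n^{1-\alpha}$), two events hold: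

- $G_1$: every vertex of $V_1$ has a neighbor in $V_2$; this is decided inside $U$.
- $G_2$: every vertex of $V_3$ has a neighbor in $V_2\subset U$.

Now reveal the vertices $v_1,v_2,\dots$ of $V_3$ one by one. Let $Y_i=X[U\cup\{v_1,\dots,v_i\}]$ and let $\beta_i$ be the number of components of $Y_i$ that meet $U$, minus one. Adding a vertex can only merge such components, so $\beta_{i+1}\le\beta_i$.

Assume $G_1$. Then every component of $Y_i$ that meets $U$ meets $V_2$. Let $v=v_{i+1}$. The edges from $v$ to $U$ are independent of $Y_i$. First reveal the edges from $v$ to $V_1$. With probability at least $1-e^{-np/4}$, which is at least $\frac12$ for large $n$, there is a neighbor $u_0\in V_1$ of $v$. Let $D_0$ be the component of $u_0$ in $Y_i$. Now reveal the edges from $v$ to $V_2$. Each of the other $\beta_i$ components that meet $U$ contains a vertex of $V_2$, so with probability at least $p$ it receives an edge from $v$, and then it is merged with $D_0$. Hence on $G_1$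
$$E[\beta_{i+1}\mid Y_i]\le\left(1-\tfrac12p\right)\beta_i .$$
Iterating over the at least $n/4$ vertices of $V_3$, and using $\beta_0\le n$, we get $E[\mathbf 1_{G_1}\beta_{|V_3|}]\le n\,e^{-np/8}\to0$. By Markov's inequality, w.h.p. $\beta_{|V_3|}=0$, that is, all of $U$ lies in one component of $X$. By $G_2$ every vertex of $V_3$ is adjacent to $U$, so $X$ is connected. $\square$

Note the role of $V_1$. A more direct plan is to take two representatives $x,y$ of different components and wait for a vertex adjacent to both. The expected number of common neighbors of $x$ and $y$ is $(n-2)p^2$, which tends to $0$ when $\alpha>\frac12$. In the proof above the first neighbor, the anchor in $V_1$, costs only a factor $\frac12$, and only one edge is paid for, at price $p$.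

Connectivity says $\tilde H_0=0$. What changes when we ask for $H_{k-1}=0$ in a random complex? Two things. Components become homology classes, and a class is carried by a cycle with many faces, all of which a new vertex would have to cone off. Moreover $H_0$ is always free, while $H_{k-1}(X;\mathbb Z)$ may have torsion.

## 2. The random complex and the torsion question

**Definition.** The distribution $X(n,p_1,p_2,\dots)$ on simplicial complexes with vertex set $[n]=\{1,\dots,n\}$ is the following. The $1$-skeleton is $G(n,p_1)$. Inductively, for each $i>1$, every $i$-simplex whose boundary is already contained in the complex is added independently with probability $p_i$.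

We take $p_i=n^{-\alpha_i}$ with $\alpha_i\ge0$, and allow $p_i=0$, written $\alpha_i=\infty$. Fix $k\ge1$. The condition to be studied is
$$\sum_{i=1}^{k}\binom ki\alpha_i<1.\tag{$\ast$}$$
For $k=1$ it reads $\alpha_1<1$, the hypothesis of Proposition 0. For $k=2$ it reads $2\alpha_1+\alpha_2<1$, that is, $np_1^2p_2=n^{\varepsilon}$ with $\varepsilon>0$. The quantity $p_1^2p_2$ is the probability that a given vertex spans a triangle of $X$ with a given edge of $X$. In general $n\prod_{i=1}^kp_i^{\binom ki}$ is, up to replacing $n$ by $n-k$, the expected number of $k$-faces containing a given $(k-1)$-face: to add a vertex $v$ to a face $\tau$ with $k$ vertices, one needs $v\cup\tau'$ for each nonempty $\tau'\subset\tau$, and there are $\binom ki$ sets $\tau'$ of size $i$.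

Christopher F. Fowler's paper "Generalized Random Simplicial Complexes", arXiv:1503.01831 (2015), contains a theorem, called Theorem "upper" below: $(\ast)$ implies that w.h.p. $H^{k-1}(X,\mathbb Q)=0$, where homology and cohomology in dimension $0$ are reduced. Its Open Problem 2 asks: does $(\ast)$ imply that w.h.p. $H_{k-1}(X,\mathbb Z)=0$?

Rational vanishing says that the finitely generated group $H_{k-1}(X;\mathbb Z)$ is finite, and nothing more. A triangulated projective plane has $H_1(\,\cdot\,;\mathbb Q)=0$ but $H_1(\,\cdot\,;\mathbb Z)=\mathbb Z/2$. For $k=1$ the question is settled by Proposition 0. For general $k$ the answer is yes, and the proof below does not use Theorem "upper".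

## 3. Augmented chains, joins, and a model with vertex coins

**Conventions.** Every complex contains the empty face. $\tilde H_*$ is the homology of the augmented chain complex $\tilde C_*$, with $\tilde C_{-1}=\mathbb Z$ spanned by the empty face; coefficients are $\mathbb Z$ unless indicated, and $Z_*$ denotes cycles of this complex. Thus $\tilde H_{-1}(Y)=0$ if and only if $Y$ has a vertex, and $\tilde H_i=0$ for $i\le-2$. For example, the complex $\{\emptyset\}$ has $\tilde H_{-1}=\mathbb Z$ and nothing else: it is a sphere of dimension $-1$, and it is the boundary of a point.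

For subcomplexes $A,B$ the sequence $0\to\tilde C_*(A\cap B)\to\tilde C_*(A)\oplus\tilde C_*(B)\to\tilde C_*(A\cup B)\to0$ is exact in every degree, also in degree $-1$, because $A$ and $B$ share the empty face. So the Mayer–Vietoris sequence holds without exception, even when $A\cap B=\{\emptyset\}$.

The join of complexes on disjoint vertex sets is $A*B=\{\sigma\cup\tau:\sigma\in A,\tau\in B\}$. A cone $v*B$ has $\tilde H_*=0$. Up to a degree shift by one, $\tilde C_*(A*B)$ is the tensor product $\tilde C_*(A)\otimes\tilde C_*(B)$ of free complexes. So, by Künneth, if $\tilde H_*(A)$ is $\mathbb Z$ concentrated in degree $d$, then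
$$\tilde H_i(A*B)\cong\tilde H_{i-d-1}(B).\tag{1}$$
For $A=\{\emptyset\}$, $d=-1$, this says $\{\emptyset\}*B=B$. For $A$ two points, $d=0$, it is the suspension isomorphism.

The induction will run through links, and a link need not contain all vertices. So we also flip coins for vertices.

**Definition.** Let $V$ be a finite set, $N=|V|\ge1$, and $r=(r_0,r_1,\dots)$ with $r_i\in[0,1]$. Take independent coins $\xi_\sigma\in\{0,1\}$ for $\emptyset\ne\sigma\subset V$, with $P(\xi_\sigma=1)=r_{|\sigma|-1}$. Then $X(V;r)$ is the law of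
$$X=\{\sigma\subset V:\ \xi_{\sigma'}=1\ \text{ for all }\emptyset\ne\sigma'\subset\sigma\}.$$
Put
$$\lambda_k(V;r)=|V|\prod_{i=0}^kr_i^{\binom ki}.$$

With $V=[n]$, $r_0=1$ and $r_i=p_i$ for $i\ge1$ this is $X(n,p_1,p_2,\dots)$: coins of sets whose boundary is not present are flipped but have no effect.

## 4. The quantitative theorem and its consequences

**Theorem A.** Let $c_0=1$, $c_k=\frac1{2\cdot7^k}$ for $k\ge1$, $a_k=\binom{k+1}2$, $C_0=1$, $C_k=(2k+2+\log_2(k+1))\,C_{k-1}$. For all $k\ge0$, all $V$ and all $r$,
$$P\big(\tilde H_{k-1}(X(V;r);\mathbb Z)\ne0\big)\le C_k\,N^{a_k}\,e^{-c_k\lambda_k(V;r)} .$$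

**Corollary 1 (answer to Open Problem 2).** Under $(\ast)$, w.h.p. $H_{k-1}(X,\mathbb Z)=0$ (reduced if $k=1$). With $\varepsilon=1-\sum_{i=1}^k\binom ki\alpha_i>0$, the failure probability is at most $Cn^a\exp(-c\,n^\varepsilon)$, where $a,c,C>0$ depend only on $k$. Moreover, for arbitrary $p_i=p_i(n)$ and $B>0$: if
$$n\prod_{i=1}^kp_i^{\binom ki}\ge c_k^{-1}(a_k+B)\log n,$$
then with probability $1-O(n^{-B})$, for all $j\le k-1$ and all abelian groups $A$ simultaneously, $\tilde H_j(X;A)=\tilde H^j(X;A)=0$, and $H^k(X;\mathbb Z)$ is torsion-free.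

**Proof from Theorem A.** Write $\lambda_j=n\prod_{i=1}^jp_i^{\binom ji}$ for $j\le k$; this is $\lambda_j([n];r)$ since $r_0=1$. Under $(\ast)$ we have $\lambda_k=n^{\varepsilon}$, and Theorem A gives the bound $C_kn^{a_k}e^{-c_kn^{\varepsilon}}\to0$.

For general $p_i$, apply Theorem A with each of $0,1,\dots,k$ in place of $k$. For $j\le k$ we have $\lambda_j\ge\lambda_k$, because $p_i\le1$ and $\binom ji\le\binom ki$; also $a_j\le a_k$, $c_j\ge c_k$ and $C_j\le C_k$. So each failure probability is at most $C_kn^{a_k}e^{-c_k\lambda_k}\le C_kn^{-B}$. Hence with probability $1-O(n^{-B})$ we have $\tilde H_j(X;\mathbb Z)=0$ for all $j\le k-1$. On this event the universal coefficient theorem for the free complex $\tilde C_*(X)$ shows that $\tilde H_j(X;A)$ is built from $\tilde H_j\otimes A$ and $\operatorname{Tor}(\tilde H_{j-1},A)$, and $\tilde H^j(X;A)$ from $\operatorname{Hom}(\tilde H_j,A)$ and $\operatorname{Ext}(\tilde H_{j-1},A)$; all of these vanish for $j\le k-1$. Finally $H^k(X;\mathbb Z)\cong\operatorname{Hom}(\tilde H_k,\mathbb Z)\oplus\operatorname{Ext}(\tilde H_{k-1},\mathbb Z)=\operatorname{Hom}(\tilde H_k,\mathbb Z)$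 is torsion-free. $\square$

Two complements, proved in Sections 11 and 12 and not needed for the answer, show how sharp the condition is.

**Proposition B (sharpness in exponents).** Let $p_i=n^{-\alpha_i}$ and $S_j=\sum_{i=1}^j\binom ji\alpha_i$ (nondecreasing in $j$, $S_0=0$). If $k\ge1$ and $S_{k-1}<1<S_k\le\infty$, then w.h.p. $H_{k-1}(X;\mathbb Q)\ne0$ (reduced if $k=1$). Hence, if $S_j\ne1$ for all $j\le k$: $S_k<1$ implies w.h.p. $\tilde H_0=\dots=\tilde H_{k-1}=0$ over $\mathbb Z$, and $S_k>1$ implies w.h.p. that one of these groups is nonzero, even over $\mathbb Q$.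

**Proposition C (the order $\log n$ in Corollary 1 is optimal).** For $p_1=\dots=p_{k-1}=1$ and $p_k=c\log n/n$ with $0<c<k$, w.h.p. $H_{k-1}(X;\mathbb Q)\ne0$ (reduced if $k=1$).

## 5. Too many primes, and a length function that sees them all

A finitely generated abelian group $H$ is zero if and only if $H\otimes\mathbb F_q=0$ for every prime $q$. So a sensible plan is to work over one field $\mathbb F_q$ at a time. Suppose this has succeeded, with a bound $P(\tilde H_{k-1}(X;\mathbb F_q)\neq0)\le Cn^ae^{-c\lambda_k}$ uniform in $q$. It remains to sum over $q$. Which primes can divide the torsion? The only a priori control we shall use is Hadamard's inequality, which bounds the order of the torsion by $(k+1)^{n^k/2}$ (Section 9). The number of primes below $x$ exceeds $\sqrt x$ for large $x$, so the union bound has at least $(k+1)^{n^k/4}$ terms. Since $\lambda_k\le n$, our bound for each of them is no smaller than $Cn^ae^{-cn}$. For $k\ge2$ the sum tends to infinity. The plan stops here, at the union over primes taken before anything about $X$ is known.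

However, once a part of the complex has been revealed, a finite torsion group $T$ in it involves at most $\log_2|T|$ primes, and by the same Hadamard bound $\log_2|T|$ is only polynomial in $n$. So we follow one number, $\log_2|T|$, while revealing the remaining vertices. This number does for finite groups what the rank does in general.

**Definition.** A length $\ell$ is one of the following two functions: $\ell=\operatorname{rank}$ on finitely generated abelian groups, or $\ell=\log_2|\cdot|$ on finite abelian groups.

In both cases $\ell\ge0$, $\ell$ is monotone under inclusion, $\ell(T/S)=\ell(T)-\ell(S)$, and, since $(P+Q)/P\cong Q/(P\cap Q)$, for subgroups $P,Q$ we have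
$$\ell(P+Q)=\ell(P)+\ell(Q)-\ell(P\cap Q).\tag{2}$$
For example, in $\mathbb Z/12$ the subgroups generated by $2$ and $3$ have orders $6$ and $4$, their sum is everything, and their intersection has order $2$: indeed $12=6\cdot4/2$.

The plan has two stages. First let the rank of the image of $\tilde H_{k-1}(X[U])$ decay until this image is finite. Then let $\log_2$ of its order decay until it is trivial. Both quantities start polynomial in $N$ and decay by a factor $e^{-\lambda/14}$. No new classes can appear meanwhile, because the inclusion maps are onto (Section 7). What must be proved is the analogue of "the new vertex $v$ merges a proportion $p$ of the components", for both lengths. The naive version fails for the reason seen in Section 1: a cycle has many faces, and asking $v$ to cone off all of them costs too much. We need the analogue of the anchor.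

For $k=2$ this analogue can be written down by hand. Let $K=X[U]$, $U=V_1\sqcup V_2$, and take a new vertex $v$ with $\xi_v=1$. Let $L_v\subset K$ be the complex of all $\sigma\in K$ such that $v\cup\sigma\in X$. Call $M_\emptyset$ the part of $L_v$ on $V_1$, and for a vertex $w\in K$ of $V_2$ let $M_w$ consist of the faces $\mu$ of $M_\emptyset$ such that $\mu\cup w$ would lie in $L_v$ if $w$ did. Suppose that $M_\emptyset$ is connected and every $M_w$ has a vertex. Fix a base vertex $u_0\in M_\emptyset$ and, for each $w$, a path from $w$ via a vertex of $M_w$ and then through $M_\emptyset$ to $u_0$; write it as a $1$-chain $\mathrm{path}_w$ with $\partial\,\mathrm{path}_w=u_0-w$. For an edge $e=[w,w']$ of $K[V_2]$ put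
$$\gamma_e=e+\mathrm{path}_{w'}-\mathrm{path}_w .$$
This is a cycle, and it lies in $L_v$ as soon as $e$ does. The latter requires only the three coins $\xi_{vw},\xi_{vw'},\xi_{vww'}$ and has probability $r_1^2r_2$. And if $z=\sum_ec_ee$ is a cycle in $K[V_2]$, then $\sum_ec_e\gamma_e=z+\sum_w(\text{coefficient of }w\text{ in }\partial z)\,\mathrm{path}_w=z$. So the cycles $\gamma_e$ generate all cycles of $K[V_2]$, and each is available at the price of a single edge. For general $k$ the paths are replaced by a vanishing statement $\tilde H_{k-2}(A_t)=0$ and the count is done with (2). We now carry this out.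

## 6. Links are again of the same type

The proof of Theorem A is by induction on $k$. For $k=0$: the complex has no vertex with probability $(1-r_0)^N\le e^{-Nr_0}=e^{-\lambda_0}$, as required.

From here to the end of Section 10, let $k\ge1$ and assume the theorem for all smaller values. Write $\lambda=\lambda_k(V;r)\le N$. If $N\le3$, the right-hand side of the theorem is at least $5e^{-3/14}>1$, because $C_k\ge5$ and $c_k\le\frac1{14}$; there is nothing to prove. So let $N\ge4$. Put
$$\pi=\prod_{i=1}^kr_i^{\binom ki},\qquad\text{so that}\qquad \lambda=Nr_0\pi .$$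
Split $V=V_1\sqcup V_2\sqcup V_3\sqcup V_4$ with all $|V_i|\ge\lfloor N/4\rfloor$. Then $|V_i|\ge N/7$: for $4\le N\le6$ because $1\ge N/7$, and for $N\ge7$ because $\lfloor N/4\rfloor\ge(N-3)/4\ge N/7$. Let
$$U=V_1\sqcup V_2,\qquad W=U\sqcup V_3,\qquad K=X[U],$$
where $X[\cdot]$ is the induced subcomplex. "Coins inside $U$" are the $\xi_\sigma$ with $\emptyset\ne\sigma\subset U$.

The purpose of this section is to show that common links are random complexes of the same kind, to which the induction hypothesis applies with an unchanged $\lambda$, up to a factor at least $\frac17$. For $s\ge0$ put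
$$r^{(s)}_i=\prod_{t=0}^sr_{i+t}^{\binom st}.$$

**Lemma 2.** Let $S,W'\subset V$ be disjoint, $|S|=s$, $1\le s\le k$, $|W'|\ge N/7$. The complex
$$\Lambda_S(W')=\{\mu\subset W':\ \xi_{\mu'\cup\theta}=1\ \text{ for all }\emptyset\ne\mu'\subset\mu,\ \theta\subset S\}$$
has the law $X(W';r^{(s)})$, and $\lambda_{k-s}(W';r^{(s)})=\frac{|W'|}N\lambda$. It satisfies $\tilde H_{k-s-1}(\Lambda_S(W'))\ne0$ with probability at most
$$\eta:=C_{k-1}N^{a_{k-1}}e^{-c_k\lambda}.\tag{3}$$

For example, let $S=\{v\}$ and $W'=\{a,b\}$. The vertex $a$ is present when $\xi_a=\xi_{va}=1$, with probability $r_0r_1=r_0^{(1)}$; given both vertices, the edge $ab$ needs $\xi_{ab}=\xi_{vab}=1$, with probability $r_1r_2=r^{(1)}_1$. For $k=2$ this gives $\lambda_1(W';r^{(1)})=|W'|\,r_0^{(1)}r_1^{(1)}=|W'|\,r_0r_1^2r_2$.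

**Proof.** The sets $\mu'\cup\theta$ are distinct for distinct pairs $(\mu',\theta)$. So the products $\prod_{\theta\subset S}\xi_{\mu'\cup\theta}$, for different $\mu'$, involve disjoint sets of coins and are independent. Such a product equals $1$ with probability $\prod_t r_{|\mu'|-1+t}^{\binom st}=r^{(s)}_{|\mu'|-1}$. This is the model $X(W';r^{(s)})$. By Vandermonde's identity,
$$\lambda_{k-s}(W';r^{(s)})=|W'|\prod_{i,t}r_{i+t}^{\binom{k-s}i\binom st}=|W'|\prod_{l=0}^kr_l^{\binom kl}=\frac{|W'|}N\lambda\ \ge\ \frac\lambda7 .$$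
The induction hypothesis for $k-s<k$ bounds the probability in question by $C_{k-s}N^{a_{k-s}}e^{-c_{k-s}\lambda/7}$. Now $C_j$ and $a_j$ are nondecreasing in $j$, and $c_j/7\ge c_k$ for $j<k$: for $j=0$ this is $\frac17\ge\frac1{2\cdot7^k}$, and for $1\le j<k$ it is $\frac1{2\cdot7^{j+1}}\ge\frac1{2\cdot7^k}$. $\square$

## 7. New vertices create no new classes

This section generalizes the events $G_1,G_2$ of Section 1.

**Lemma 3.** Except with probability at most $N\eta$, both of the following events hold:

- $G_1$: the map $\tilde H_{k-1}(X[V_2])\to\tilde H_{k-1}(X[U])$ is onto (determined by the coins inside $U$);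
- $G_2$: the map $\tilde H_{k-1}(X[U])\to\tilde H_{k-1}(X)$ is onto.

**Proof.** Let $v\notin W'$. If $\xi_v=0$, then $X[W'\cup v]=X[W']$. If $\xi_v=1$, then with $\Lambda=\Lambda_{\{v\}}(W')$ we have
$$X[W'\cup v]=X[W']\cup(v*\Lambda),\qquad X[W']\cap(v*\Lambda)=\Lambda .$$
Indeed, for $\mu\subset W'$, the set $v\cup\mu$ is a face exactly when $\xi_v=1$ and $\xi_{\mu'}=\xi_{\mu'\cup v}=1$ for all nonempty $\mu'\subset\mu$. Since the cone $v*\Lambda$ has no reduced homology, Mayer–Vietoris gives exactness of
$$\tilde H_{k-1}(X[W'])\to\tilde H_{k-1}(X[W'\cup v])\to\tilde H_{k-2}(\Lambda).$$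
So if $\tilde H_{k-2}(\Lambda)=0$, the first map is onto. By Lemma 2 with $s=1$, this vanishing fails with probability at most $\eta$ when $|W'|\ge N/7$.

Starting from $V_2$, add the vertices of $V_1$ one at a time in a fixed order. Then, starting from $U$, add those of $V_3\sqcup V_4$. There are at most $N$ steps, and in each of them $W'\supset V_2$, so $|W'|\ge N/7$. Compose the surjections and take a union bound. $\square$

## 8. The link of a new vertex, sorted by its part in $V_2$

The purpose of this section is to set up the anchor. Fix $v\in V_3\sqcup V_4$. For $\rho\subset V_2$, including $\rho=\emptyset$, let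
$$M_\rho=\Lambda_{\rho\cup\{v\}}(V_1)=\{\mu\subset V_1:\ \xi_{\mu'\cup\theta}=1\ \text{ for all }\emptyset\ne\mu'\subset\mu,\ \theta\subset\rho\cup\{v\}\}.$$
This is a complex, and $M_\rho\subset M_{\rho'}$ if $\rho'\subset\rho$. Let
$$L_v=\{\sigma\in K:\ \xi_{v\cup\sigma'}=1\ \ \forall\,\emptyset\ne\sigma'\subset\sigma\},\qquad L''=\{\rho\in K[V_2]:\ \xi_{v\cup\rho'}=1\ \ \forall\,\emptyset\ne\rho'\subset\rho\}.$$
Both are complexes. If $\xi_v=1$, then $v*L_v\subset X$.

**Decomposition.** We have
$$L_v=\{\rho\cup\mu:\ \rho\in L'',\ \mu\in M_\rho\},\tag{4}$$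
and moreover
$$\rho\in K[V_2],\ \mu\in M_\rho\quad\Longrightarrow\quad\rho\cup\mu\in K.\tag{5}$$
To see (4), let $\rho\subset V_2$, $\mu\subset V_1$. Membership $\rho\cup\mu\in L_v$ means $\xi_{\sigma'}=\xi_{v\cup\sigma'}=1$ for all nonempty $\sigma'\subset\rho\cup\mu$. The conditions with $\sigma'\subset\rho$ say $\rho\in L''$. The conditions with $\sigma'$ meeting $V_1$, so $\sigma'=\mu'\cup\theta_0$ with $\mu'\ne\emptyset$ and $\theta_0\subset\rho$, say $\mu\in M_\rho$. For (5), $\xi_{\sigma'}=1$ holds for $\sigma'\subset\rho$ because $\rho\in K$, and for $\sigma'$ meeting $V_1$ because $\mu\in M_\rho$ (take $\theta\subset\rho$).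

**The good event.** Let $G_v$ be the event that
$$\tilde H_{k-2-j}(M_\rho)=0\quad\text{for all }\rho\in K[V_2]\text{ with }j=|\rho|\in\{0,\dots,k-1\}.$$
For $k=1$ it says that $M_\emptyset$ has a vertex, which is the anchor of Section 1. For $k=2$ it says that $\tilde H_0(M_\emptyset)=0$ and that $M_w$ has a vertex for every vertex $w$ of $K[V_2]$, which is what we used in Section 5 (there we also needed a base vertex of $M_\emptyset$, and $M_w\subset M_\emptyset$ provides one if $K[V_2]$ has a vertex).

Lemma 2 applies with $S=\rho\cup\{v\}$, $s=j+1\le k$, $W'=V_1$, and $k-s-1=k-2-j$. There are at most $\sum_{j=0}^{k-1}N^j\le kN^{k-1}$ subsets $\rho\subset V_2$ with at most $k-1$ elements, so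
$$P(G_v^c)\le kN^{k-1}\eta .$$
The event $G_v$ depends only on the coins inside $U$ and on the coins $\xi_{v\cup\sigma}$ with $\sigma\subset U$, $\sigma\cap V_1\ne\emptyset$. The coins of the second kind have the same joint law for every $v$. So $q=P(G_v\mid\text{coins inside }U)$ is a function of the coins inside $U$ that does not depend on $v$. Let $G_3=\{q\ge\frac12\}$. Since $E[1-q]=P(G_v^c)$, Markov's inequality gives
$$P(G_3^c)\le2kN^{k-1}\eta.\tag{6}$$
Put $\mathcal E=G_1\cap G_3$. It is determined by the coins inside $U$.

## 9. A random link catches a proportion $\pi$ of the homology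

Let $\ell$ be one of the two lengths, and let $T$ be a quotient of $\tilde H_{k-1}(K)$, finite if $\ell=\log_2|\cdot|$. For subcomplexes $A\subset K$ put
$$h(A)=h_T(A)=\ell\big(\operatorname{im}(Z_{k-1}(A)\to T)\big).$$
This is monotone in $A$.

**Lemma 4.** Condition on the coins inside $U$ and on all $\xi_{v\cup\sigma}$ with $\sigma\subset U$, $\sigma\cap V_1\ne\emptyset$. Suppose $G_1$ and $G_v$ hold. Then, over the remaining independent coins $\xi_{v\cup\rho}$ $(\emptyset\ne\rho\subset V_2)$, for fixed $T$,
$$E[h(L_v)]\ge\pi\,\ell(T).$$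

**Proof.** After the conditioning, $K$ and all $M_\rho$ are fixed, and only $L''$ is random. List the nonempty simplices of $K[V_2]$ with at most $k$ vertices as $\rho_1,\dots,\rho_m$, in order of nondecreasing dimension. Put
$$B_i=\rho_i*M_{\rho_i}=\{\rho'\cup\mu:\ \rho'\subset\rho_i,\ \mu\in M_{\rho_i}\},$$
$$A_t^+=M_\emptyset\cup\bigcup_{i\le t}B_i,\qquad A_t=M_\emptyset\cup\bigcup_{i\le t,\ \rho_i\in L''}B_i .$$
So $A_t^+$ is what we could build if every coin were favorable, and $A_t$ is what the coins actually allow. Four facts are immediate.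

- $A_t\subset A_t^+\subset K$, by (5), since $M_{\rho_i}\subset M_{\rho'}$ for $\rho'\subset\rho_i$.
- $A_0=A_0^+=M_\emptyset$.
- $A_m\subset L_v$. This follows from (4): $\emptyset\in L''$ takes care of $M_\emptyset$; if $\rho_i\in L''$, then every $\rho'\subset\rho_i$ is in $L''$ and $M_{\rho_i}\subset M_{\rho'}$.
- $A_m^+$ contains every face of $K[V_2]$ with at most $k$ vertices (take $\mu=\emptyset$), so $Z_{k-1}(K[V_2])\subset Z_{k-1}(A_m^+)$.

**Step 1: intersections.** We determine how a new block meets the old ones. Let $\rho_t\in L''$. Then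
$$A^+_{t-1}\cap B_t=A_{t-1}\cap B_t=C_t:=\partial\rho_t*M_{\rho_t}.$$
First, consider a face of $B_t$ of the form $\rho_t\cup\mu$ with $\mu\subset V_1$. It is not in $M_\emptyset$, because $\rho_t\ne\emptyset$. If it were in $B_i$ with $i<t$, then $\rho_t\subset\rho_i$, and since $|\rho_i|\le|\rho_t|$ by the ordering, $\rho_t=\rho_i$, a contradiction. So $A_{t-1}^+\cap B_t\subset C_t$. Conversely, let $\rho'\subsetneq\rho_t$ and $\mu\in M_{\rho_t}\subset M_{\rho'}$. Either $\rho'=\emptyset$ and $\mu\in M_\emptyset\subset A_{t-1}$, or $\rho'$ is a nonempty face of $\rho_t\in L''$, hence $\rho'=\rho_i\in L''$ for some $i<t$ and $\rho'\cup\mu\in B_i\subset A_{t-1}$. So $C_t\subset A_{t-1}\cap B_t\subset A_{t-1}^+\cap B_t$.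

**Step 2: $\tilde H_{k-2}(A_t)=0$ for all $t$.** This is the general form of "paths to the base vertex exist". For $t=0$ it is $G_v$ with $\rho=\emptyset$. If $\rho_t\notin L''$, then $A_t=A_{t-1}$. Let $\rho_t\in L''$ and $j=|\rho_t|$. Then $A_t=A_{t-1}\cup B_t$, the complex $B_t$ is a cone with apex any vertex of $\rho_t$, and by Step 1 Mayer–Vietoris gives exactness of
$$\tilde H_{k-2}(A_{t-1})\to\tilde H_{k-2}(A_t)\to\tilde H_{k-3}(C_t).$$
The complex $\partial\rho_t$ is a sphere of dimension $j-2$ (for $j=1$ it is $\{\emptyset\}$). By (1) with $d=j-2$, we get $\tilde H_{k-3}(C_t)\cong\tilde H_{k-3-(j-2)-1}(M_{\rho_t})=\tilde H_{k-2-j}(M_{\rho_t})$. This is $0$ by $G_v$ if $j\le k-1$, and it is $\tilde H_{-2}=0$ if $j=k$. Induction on $t$ finishes the step.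

**Step 3: a block that is actually available helps at least as much as it would in the ideal order.** Let $\rho_t\in L''$. First we show
$$Z_{k-1}(A_t^+)=Z_{k-1}(A_{t-1}^+)+Z_{k-1}(A_t).\tag{7}$$
The inclusion $\supset$ is clear. Let $z\in Z_{k-1}(A_t^+)$ and write $z=a+b$ with chains $a$ in $A_{t-1}^+$ and $b$ in $B_t$. Then $\partial b=-\partial a$ is a $(k-2)$-cycle lying in $A_{t-1}^+\cap B_t=C_t\subset A_{t-1}$. By Step 2 for $A_{t-1}$ there is a chain $a'$ in $A_{t-1}$ with $\partial a'=\partial b$. Then
$$z=(a+a')+(b-a').$$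
Here $a+a'$ is a chain in $A_{t-1}^+$ with $\partial(a+a')=\partial a+\partial b=0$. And $b-a'$ is a chain in $A_t$, because $B_t\subset A_t$, and $\partial(b-a')=0$. This proves (7).

Let $P,Q,R$ be the images in $T$ of $Z_{k-1}(A_{t-1}^+)$, $Z_{k-1}(A_t)$, $Z_{k-1}(A_{t-1})$. By (7) the image of $Z_{k-1}(A_t^+)$ is $P+Q$, and $R\subset P\cap Q$. So by (2)
$$h(A_t^+)-h(A_{t-1}^+)=\ell(P+Q)-\ell(P)=\ell(Q)-\ell(P\cap Q)\le\ell(Q)-\ell(R)=h(A_t)-h(A_{t-1}).$$

**Step 4: take expectations.** If $\rho_t\notin L''$, then $h(A_t)=h(A_{t-1})$. Summing over $t$ and using Step 3,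
$$h(L_v)\ge h(A_m)\ge h(A_0)+\sum_{t=1}^m\mathbf 1[\rho_t\in L'']\,\big(h(A_t^+)-h(A_{t-1}^+)\big).$$
The complexes $A_t^+$ and $A_0$ are fixed by the conditioning, and the differences on the right are nonnegative. With $j=|\rho_t|\le k$, the event $\rho_t\in L''$ requires the coins $\xi_{v\cup\rho'}$ for $\emptyset\ne\rho'\subset\rho_t$, so it has conditional probability $\prod_{i=1}^jr_i^{\binom ji}\ge\pi$. Therefore, using $A_0=A_0^+$ and $\pi\le1$,
$$E[h(L_v)]\ge h(A_0)+\pi\big(h(A_m^+)-h(A_0)\big)\ge\pi\,h(A_m^+)\ge\pi\,h(K[V_2])=\pi\,\ell(T).$$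
The last equality holds because, by $G_1$, the cycles of $K[V_2]=X[V_2]$ map onto $\tilde H_{k-1}(K)$ and hence onto $T$. $\square$

For $k=1$ this is the computation of Section 1: the $\rho_t$ are vertices of $V_2$, and each is joined to the anchor with probability at least $\pi=r_1$.

Before using the lemma we record how large the torsion can be.

**Lemma 5.** If $Y$ is a complex on at most $N$ vertices, the torsion subgroup of $\tilde H_{k-1}(Y)$ has order at most $(k+1)^{N^k/2}$.

**Proof.** Let $\partial_k:\tilde C_k\to\tilde C_{k-1}$. The torsion subgroup of $\tilde H_{k-1}(Y)$ equals that of $\operatorname{coker}\partial_k=\tilde C_{k-1}/\operatorname{im}\partial_k$: if $mx\in\operatorname{im}\partial_k$ with $m\ne0$, then $mx\in Z_{k-1}$, and $x\in Z_{k-1}$ because $\tilde C_{k-1}/Z_{k-1}$ is torsion-free. Let $d=\operatorname{rank}\partial_k$, at most the number $\binom Nk\le N^k$ of $k$-subsets. If $d=0$ the torsion is trivial. Otherwise, by Smith normal form, its order is the product of the nonzero invariant factors, which is the gcd of the $d\times d$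 minors of $\partial_k$. It is therefore at most the absolute value of any nonzero such minor. Each column of $\partial_k$ has $k+1$ entries $\pm1$ and zeros elsewhere, so each column of a submatrix has norm at most $\sqrt{k+1}$, and Hadamard's inequality bounds the minor by $(k+1)^{d/2}$. $\square$

## 10. Decay of the rank, then of the order

The purpose of this section is to run the vertex-by-vertex argument of Section 1. Enumerate $V_3\sqcup V_4$ as $v_1,v_2,\dots$ with $V_3$ first. Let $Y_i=X[U\cup\{v_1,\dots,v_i\}]$, let $\mathcal F_i$ be generated by the coins of nonempty subsets of $U\cup\{v_1,\dots,v_i\}$, and let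
$$T_i=\operatorname{im}\big(\tilde H_{k-1}(K)\to\tilde H_{k-1}(Y_i)\big).$$
Each $T_i$ is a quotient of $\tilde H_{k-1}(K)$.

**Step 1: one vertex.** Let $v=v_{i+1}$. The map $\tilde H_{k-1}(Y_i)\to\tilde H_{k-1}(Y_{i+1})$ carries $T_i$ onto $T_{i+1}$, so $T_{i+1}$ is a quotient of $T_i$. If $\xi_v=1$, then $v*L_v\subset Y_{i+1}$, and every $z\in Z_{k-1}(L_v)$ satisfies $z=\pm\partial(v*z)$ in $Y_{i+1}$. So the kernel of $T_i\to T_{i+1}$ contains $\operatorname{im}(Z_{k-1}(L_v)\to T_i)$. Hence, whenever $\ell$ is defined on $T_i$,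
$$\ell(T_{i+1})\le\ell(T_i)-\xi_v\,h_{T_i}(L_v).$$
The coins $\xi_v$ and $\xi_{v\cup\sigma}$, $\emptyset\ne\sigma\subset U$, are mutually independent and independent of $\mathcal F_i$, while $T_i$ and $\mathcal E$ are $\mathcal F_i$-measurable. In particular $P(G_v\mid\mathcal F_i)=q$, and $q\ge\frac12$ on $\mathcal E$. Condition on $\mathcal F_i$ and on the coins $\xi_{v\cup\sigma}$ with $\sigma\cap V_1\ne\emptyset$; on $\mathcal E\cap G_v$ Lemma 4 applies with $T=T_i$. Since $h\ge0$, discarding $G_v^c$ and using the independence of $\xi_v$ gives, on $\mathcal E$,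
$$E[\xi_v\,h_{T_i}(L_v)\mid\mathcal F_i]\ge r_0\,q\,\pi\,\ell(T_i)\ge\tfrac12r_0\pi\,\ell(T_i).$$
Thus on $\mathcal E$ (and on the event that $T_i$ is finite, when $\ell=\log_2|\cdot|$)
$$E[\ell(T_{i+1})\mid\mathcal F_i]\le\left(1-\tfrac12r_0\pi\right)\ell(T_i).\tag{8}$$

**Step 2: $\ell=\operatorname{rank}$, vertices of $V_3$.** We make the image finite. Initially $\operatorname{rank}T_0\le\operatorname{rank}\tilde C_{k-1}(K)\le\binom Nk\le N^k$. Let $T_W=T_{|V_3|}$, the image in $\tilde H_{k-1}(X[W])$. Multiply (8) by $\mathbf 1_{\mathcal E}$, take expectations, and iterate over the $|V_3|\ge N/7$ vertices: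
$$E[\mathbf 1_{\mathcal E}\operatorname{rank}T_W]\le N^ke^{-r_0\pi|V_3|/2}\le N^ke^{-\lambda/14}.$$
An infinite finitely generated group has rank at least $1$. So $P(\mathcal E,\ T_W\text{ infinite})\le N^ke^{-\lambda/14}$.

**Step 3: $\ell=\log_2|\cdot|$, vertices of $V_4$.** We make the finite image trivial. If $T_W$ is finite, it lies in the torsion subgroup of $\tilde H_{k-1}(X[W])$, so $\log_2|T_W|\le\frac12N^k\log_2(k+1)$ by Lemma 5. The event that $T_W$ is finite is $\mathcal F_{|V_3|}$-measurable, and on it all later $T_i$ are finite, being quotients. Let $T_{\mathrm{end}}=\operatorname{im}(\tilde H_{k-1}(X[U])\to\tilde H_{k-1}(X))$ be the last of the $T_i$. A nontrivial finite group has $\log_2|\cdot|\ge1$. So by (8), iterated over the $|V_4|\ge N/7$ vertices of $V_4$,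
$$P(\mathcal E,\ T_W\text{ finite},\ T_{\mathrm{end}}\ne0)\le E\big[\mathbf 1_{\mathcal E}\mathbf 1_{\{T_W\text{ finite}\}}\log_2|T_{\mathrm{end}}|\big]\le\tfrac12N^k\log_2(k+1)\,e^{-\lambda/14}.$$

**Step 4: add up.** On $\mathcal E\cap G_2\cap\{T_{\mathrm{end}}=0\}$ the map $\tilde H_{k-1}(X[U])\to\tilde H_{k-1}(X)$ is onto with image $0$, so $\tilde H_{k-1}(X;\mathbb Z)=0$. The failure probabilities are $N\eta$ for $G_1\cap G_2$ (Lemma 3), $2kN^{k-1}\eta$ for $G_3$ by (6), and those of Steps 2 and 3. Hence
$$P(\tilde H_{k-1}(X)\ne0)\le(N+2kN^{k-1})\,\eta+\left(1+\tfrac12\log_2(k+1)\right)N^ke^{-\lambda/14}.$$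
Now $N+2kN^{k-1}\le(2k+1)N^k$ and $a_k=a_{k-1}+k$, so by (3) the first term is at most $(2k+1)C_{k-1}N^{a_k}e^{-c_k\lambda}$. Since $c_k\le\frac1{14}$, $k\le a_k$ and $C_{k-1}\ge1$, the second is at most $(1+\frac12\log_2(k+1))C_{k-1}N^{a_k}e^{-c_k\lambda}$. The sum is at most $C_kN^{a_k}e^{-c_k\lambda}$. This proves Theorem A, and with it Corollary 1: the answer to Open Problem 2 is yes. $\blacksquare$

## 11. Above the exponent threshold: counting faces (proof of Proposition B)

Below the threshold homology vanishes; above it, the faces of dimension $k-1$ outnumber those of the two neighboring dimensions, and homology is forced. Assume $S_{k-1}<1<S_k\le\infty$. Then $\alpha_i<\infty$ for $i\le k-1$. Let $f_j$ be the number of $j$-faces, with $f_{-1}=1$.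

**Step 1: expectations.** A fixed set of $j+1$ vertices has $\binom{j+1}{i+1}$ subsets of dimension $i$, and $\sum_{l=0}^j\binom li=\binom{j+1}{i+1}$. So for $j\le k-1$
$$Ef_j=\binom n{j+1}\prod_{i\ge1}p_i^{\binom{j+1}{i+1}}=\Theta\Big(n^{\sum_{l=0}^j(1-S_l)}\Big).$$
Consequently $Ef_{k-2}=\Theta(n^{-(1-S_{k-1})})\,Ef_{k-1}$. In the same way $Ef_k=O(n^{1-S_k})\,Ef_{k-1}$, and it is $0$ if $\alpha_k=\infty$. Hence $Ef_{k-2}+Ef_k=o(Ef_{k-1})$.

**Step 2: variance of $f_{k-1}$.** Let $P_l$ be the probability that a fixed $l$-set is a face. Consider ordered pairs of $k$-subsets of $[n]$. Disjoint pairs are independent and contribute at most $(Ef_{k-1})^2$ to $E[f_{k-1}^2]$. For a pair meeting in exactly $l\ge1$ vertices, the coins common to both are those of the subsets of the intersection, so both are faces with probability $P_k^2/P_l$. There are $O(n^{2k-l})$ such pairs. They contribute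
$$O\big(n^{2k-l}P_k^2/P_l\big)=O\big((Ef_{k-1})^2/(n^lP_l)\big)=O\big((Ef_{k-1})^2/Ef_{l-1}\big).$$
For $1\le l\le k$ we have $Ef_{l-1}=\Omega(n)$, since $S_0=0$ and $1-S_i>0$ for $i\le k-1$. So $\operatorname{Var}f_{k-1}=O((Ef_{k-1})^2/n)$.

**Step 3: conclusion.** By Chebyshev's inequality, w.h.p. $f_{k-1}>\frac12Ef_{k-1}$. By Markov's inequality and Step 1, w.h.p. $f_{k-2}+f_k<\frac12Ef_{k-1}$. The space of rational $(k-1)$-cycles has dimension at least $f_{k-1}-f_{k-2}$, and the boundaries have dimension at most $f_k$. So w.h.p. $\dim\tilde H_{k-1}(X;\mathbb Q)\ge f_{k-1}-f_{k-2}-f_k>0$.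

**Step 4: the last assertion.** Let $S_j\ne1$ for all $j\le k$. If $S_k<1$, then $S_j\le S_k<1$ for $j\le k$, and Theorem A with $1,\dots,k$ in place of $k$ gives w.h.p. $\tilde H_0=\dots=\tilde H_{k-1}=0$ over $\mathbb Z$. If $S_k>1$, let $k_0\le k$ be least with $S_{k_0}>1$. Then $k_0\ge1$ because $S_0=0$, and $S_{k_0-1}\le1$, hence $S_{k_0-1}<1$. By the first part, w.h.p. $\tilde H_{k_0-1}(X;\mathbb Q)\ne0$. $\blacksquare$

## 12. Faces without cofaces (proof of Proposition C)

Let $p=p_k=c\log n/n$ with $0<c<k$, and $p_1=\dots=p_{k-1}=1$. The $(k-1)$-skeleton is complete, and the $k$-faces are independent. The obstruction is a $(k-1)$-face contained in no $k$-face; for $k=1$ this is an isolated vertex.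

**Step 1: such faces exist.** Let $Q$ be their number. Then
$$EQ=\binom nk(1-p)^{n-k}=n^{k-c+o(1)}\to\infty .$$
Two distinct $(k-1)$-faces have at most one potential coface in common, namely their union when it has $k+1$ elements. So both have no coface with probability at most $(1-p)^{2(n-k)-1}$, and $E[Q^2]\le EQ+(EQ)^2/(1-p)$. Hence $\operatorname{Var}Q\le EQ+(EQ)^2\frac p{1-p}=o((EQ)^2)$, and $Q>0$ w.h.p. by Chebyshev's inequality.

**Step 2: such a face carries homology.** Let $\tau$ be such a face and $\mathbf 1_\tau$ its rational indicator cochain, for a fixed orientation of $\tau$. No $k$-face contains $\tau$, so $\mathbf 1_\tau$ is a cocycle, and it vanishes on boundaries. For any vertex $w\notin\tau$, all $(k-1)$-faces of $\tau\cup w$ are in $X$, so $\partial(\tau\cup w)$ is a cycle of $X$ (of the augmented complex if $k=1$). Since $\mathbf 1_\tau(\partial(\tau\cup w))=\pm1\ne0$, this cycle is not a boundary. So $H_{k-1}(X;\mathbb Q)\ne0$ (reduced if $k=1$). $\blacksquare$
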